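# A uniform gap for the $\alpha$-invariant of smooth hypersurfaces without star points

Throughout we work over $\mathbb C$; $n\ge 2$, and $X=X_d\subset\mathbb P^{n+1}$ is a smooth hypersurface of degree $d\ge n+1\ge 3$ with hyperplane class $H_X$.

## Tangent hyperplane sections with an ordinary singular point

How singular can an effective divisor on $X$ be, if it is $\mathbb Q$-linearly equivalent to a hyperplane section? The obvious candidates are the tangent sections. For $O\in X$ let $T_O$ be the intersection of $X$ with its tangent hyperplane at $O$. It is singular at $O$, so $m=\mathrm{mult}_OT_O\ge 2$, and $m\le d$ because $T_O$ is a hypersurface of degree $d$ in $\mathbb P^n$. It has isolated singularities: a point $x$ of $T_O$ is singular on $T_O$ exactly when $X$ has the same tangent hyperplane at $x$ and at $O$. The Gauss map is given by the partial derivatives of the equation of $X$, which have no common zero on $X$. So it pulls $\mathcal O(1)$ back to the ample bundle $\mathcal O_X(d-1)$, and hence it has finite fibers. In particular $T_O$ is reduced.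

We measure singularities as follows. A divisor $F$ over $X$ is a prime divisor on some smooth $X'$ with a proper birational map to $X$; its log discrepancy is $A_X(F)=1+\mathrm{ord}_F(K_{X'/X})$. A divisorial valuation is $v=r\,\mathrm{ord}_F$ with $r>0$, and $A_X(v)=rA_X(F)$. Let $D$ be an effective $\mathbb Q$-divisor.

**Definition.** The pair $(X,D)$ is lc (respectively klt) at $O$ if $A_X(v)\ge v(D)$ (respectively $>$) for every divisorial $v$ whose center contains $O$. The log canonical threshold is
$$\mathrm{lct}_O(D)=\inf_v\frac{A_X(v)}{v(D)}\qquad(\text{center of }v\text{ containing }O,\ v(D)>0),$$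
and it is $\infty$ if $O\notin\mathrm{Supp}\,D$. On a log resolution one sees that the infimum is attained when it is finite. The multiplier ideal $J(D)$ consists of the germs $g$ at $x$ with $v(g)+A_X(v)>v(D)$ for all divisorial $v$ whose center contains $x$; so $J(D)_x=\mathcal O_x$ if and only if $(X,D)$ is klt at $x$.

For instance, let $n=2$ and let $D$ be the cusp $y^2=x^3$. The monomial valuation with $v(x)=1$, $v(y)=\frac32$ has $A(v)=\frac52$ and $v(D)=3$, and it gives the well-known value $\mathrm{lct}_O(D)=\frac56$.

We shall use four textbook facts.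

1. If $\mathrm{mult}_xG<1$, then $J(G)_x=\mathcal O_x$ (Lazarsfeld, *Positivity II*, 9.5.13).
2. Inversion of adjunction (Kollár–Mori, Thm 5.50): let $E$ be a smooth prime divisor on a smooth $Y$, and $B\ge0$ a $\mathbb Q$-divisor with $E\not\subset\mathrm{Supp}\,B$. If $(E,B|_E)$ is klt, then $(Y,E+B)$ is plt near $E$. We use only the consequence that $A_Y(w)\ge w(E)+w(B)$ for every divisorial $w$ whose center meets $E$.
3. Nadel vanishing (Lazarsfeld, 9.4.8): let $Y$ be smooth projective, $N$ an integral divisor, $G\ge 0$ a $\mathbb Q$-divisor with $N-K_Y-G$ ample, and $Z$ the subscheme defined by $J(G)$. Then $H^1(Y,\mathcal O(N)\otimes J(G))=0$, so $H^0(Y,N)\to H^0(Z,N|_Z)$ is surjective.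
4. A local intersection number of effective divisors, if the intersection is proper, is at least the product of the multiplicities. Likewise, if a curve $\Gamma$ does not lie in $\mathrm{Supp}\,D$, then $D\cdot\Gamma\ge\sum_q\mathrm{mult}_qD\cdot\mathrm{mult}_q\Gamma$ on a projective $X$, for any finite set of points $q$.

Let $\sigma:Y\to X$ be the blow-up of $O$, $E\cong\mathbb P^{n-1}$ its exceptional divisor, $M=\mathrm{mult}_OD>0$, and $\tilde D$ the strict transform of $D$. For every divisorial $w$,
$$A_X(w)=A_Y(w)+(n-1)w(E),\qquad w(D)=M\,w(E)+w(\tilde D).\tag{1}$$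
With $w=\mathrm{ord}_E$ this gives $\mathrm{lct}_O(D)\le n/M$.

**Proposition 1.** Let $\tau>0$ be such that $(E,t\tilde D|_E)$ is klt for every rational $0<t<\tau$. (a) Every divisorial $v$ with center $O$, normalized by $v(\mathfrak m_O)=1$, satisfies $A_X(v)\ge n+\tau\,(v(D)-M)$. (b) If $\tau\le n/M$, then $\mathrm{lct}_O(D)\ge\tau$.

*Proof.* Let $w$ be divisorial with center on $X$ containing $O$. Its center on $Y$ maps onto that center, so it meets $E$. By Fact 2, $A_Y(w)\ge w(E)+t\,w(\tilde D)$ for all rational $t<\tau$, hence also for $t=\tau$. By (1),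
$$A_X(w)\ge n\,w(E)+\tau\big(w(D)-M\,w(E)\big).$$
Since $\mathfrak m_O\mathcal O_Y=\mathcal O_Y(-E)$, the normalization in (a) means $v(E)=1$, and (a) follows. In (b) we have $n\ge\tau M$, so the right side is at least $\tau w(D)$. $\square$

**The easy case.** Suppose that $D=T_O$ and that $O$ is an ordinary $m$-fold point of $T_O$: the form of lowest degree $m$ in its local equation defines a smooth hypersurface in $E$. This hypersurface is $\tilde D|_E$, so Proposition 1(b) applies with $\tau=\min\{1,\frac nm\}$. If $m\le d-1$, then, as $d-1\ge n$,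
$$\mathrm{lct}_O(T_O)\ge\frac n{d-1}=\frac nd+\frac n{d(d-1)} .$$
If $m=d$, then $\mathrm{lct}_O(T_O)=\frac nd$ exactly. So the value $\frac nd$ is separated from all the others by a definite gap, and it occurs when $m=d$, that is, when $T_O$ is a cone.

What changes in general? First, $D$ need not be a tangent section, and we must bound its multiplicity. Second, $\tilde D|_E$ may be as bad as it likes; already for the cusp, $\tilde D|_E$ is a point counted twice, so $\tau=\frac12$, far from $\frac56$. Third, there are infinitely many $D$, and the gap must be the same for all of them.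

## The $\alpha$-invariant and three theorems

**Definition.** A point $O\in X$ is a *star point* if $T_O$ is a cone with vertex $O$, equivalently if $\mathrm{mult}_OT_O=d$.

For example, let $X$ be the Fermat hypersurface $\sum_{i=0}^{n+1}x_i^d=0$ and $O=(1:\zeta:0:\dots:0)$ with $\zeta^d=-1$. The tangent hyperplane is $x_0+\zeta^{d-1}x_1=0$, that is, $x_0=\zeta^{-1}x_1$. On it $x_0^d+x_1^d=(\zeta^{-d}+1)x_1^d=0$, so $T_O$ is given by $\sum_{i\ge2}x_i^d=0$. This is a cone with vertex $O$ over a smooth hypersurface, and $O$ is a star point with $\mathrm{lct}_O(T_O)=\frac nd$.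

**Definition.** The $\alpha$-invariant of Tian is
$$\alpha(X_d,H_{X_d})=\sup\Big\{\lambda\in\mathbb{Q}\ \Big|\ (X_d,\lambda D)\text{ is log canonical for every effective }\mathbb{Q}\text{-divisor }D\sim_{\mathbb{Q}}H_{X_d}\Big\}=\inf_{D,O}\mathrm{lct}_O(D).$$

The question is taken from Ivan Cheltsov, "Worst singularities of plane curves of given degree", arXiv:1409.6186 (2014). The known facts are these. The pair $(X,\frac ndD)$ fails to be klt at $O$ if and only if $D=T_O$ and $O$ is a star point. Hence $\alpha\ge\frac nd$, with equality if there is a star point. For $n=2$, $\alpha>\frac nd$ if and only if there are no star points. There are at most finitely many star points on $X$, and none on a general $X$. The conjecture says: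

*If $X_d$ does not contain star points, then $\alpha(X_d,H_{X_d})>\frac nd$.*

The first fact does not settle it. If there are no star points, it gives $\mathrm{lct}_O(D)>\frac nd$ for each single $D$, but an infimum of numbers greater than $\frac nd$ may equal $\frac nd$. We need a uniform gap. Put
$$\eta(n,d)=\min\Big\{\frac1{n^2d},\ \frac{d-n}{d(d-1)^2}\Big\}>0 .$$

**Theorem A.** If $O\in X_d$ is not a star point, then $\mathrm{lct}_O(D)\ge \frac nd+\eta(n,d)$ for every effective $D\sim_{\mathbb Q}H_{X_d}$. Hence, if $X_d$ has no star points, $\alpha(X_d,H_{X_d})\ge\frac nd+\eta(n,d)>\frac nd$, and the conjecture is true for all $n\ge2$, $d\ge n+1$. Together with the known converse, $\alpha(X_d,H_{X_d})>\frac nd$ if and only if $X_d$ has no star points.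

The converse is one line: at a star point $\mathrm{ord}_E(T_O)=d$, so $\mathrm{lct}_O(T_O)\le\frac nd$. Expanding both sides shows
$$(d-1)^2-n^2(d-n)=(d-n-1)(d-n^2+n-1),$$
so $\eta(n,d)=\frac{d-n}{d(d-1)^2}$ when $d=n+1$ or $d\ge n^2-n+1$. For $n=2$ this covers all $d\ge3$, and the bound reads $\alpha\ge\frac2d+\frac{d-2}{d(d-1)^2}=\frac{2d-3}{(d-1)^2}$.

**Theorem B.** For all $n\ge2$, $d\ge n+1$ there is a smooth $X_d\subset\mathbb P^{n+1}$ without star points with $\alpha(X_d,H_{X_d})\le \frac nd+\frac{d-2}{d(d-1)^2}$. Hence the bound of Theorem A is optimal for $n=2$ and every $d\ge 3$. For fixed $n$, the gap $\eta(n,d)$ is asymptotically optimal as $d\to\infty$.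

**Theorem C.** Let $n\ge3$ (star points allowed). Then
$$\min\Big\{\tfrac{n^2+1}{nd},\ \min_{O\in X}\mathrm{lct}_O(T_O)\Big\}\le\alpha(X_d,H_{X_d})\le\min_{O\in X}\mathrm{lct}_O(T_O).$$
In particular, if $\alpha(X_d,H_{X_d})<\frac nd+\frac1{nd}$, then $\alpha$ is computed by a tangent hyperplane section.

**Cubic surfaces by hand.** Let $n=2$, $d=3$; Theorem A says $\alpha\ge\frac34$ without star points. Test it on tangent sections. If $O$ is not a star point, $T_O$ is a reduced plane cubic with a double point at $O$. Up to local analytic coordinates the germ is $y^2=x^{k+1}$ with $k=1$ (a node), $k=2$ (a cusp of an irreducible cubic) or $k=3$ (a conic and a tangent line), and its threshold is $\frac12+\frac1{k+1}$, i.e. $1$, $\frac56$, $\frac34$. Three concurrent lines, the star case, give $\frac23$. So already among tangent sections $\frac34$ is the smallest value that a non-star point can produce.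

## Multiplicity at most one along curves

The aim of this section is to make every bad singularity of $D$ isolated. This is a lemma of Pukhlikov.

**Lemma 2.** For every effective $D\sim_{\mathbb Q}H_X$ and every irreducible curve $C\subset X$ we have $\mathrm{mult}_CD\le1$. Hence $\{x\in X:\mathrm{mult}_xD>1\}$ is finite.

*Proof.* We may assume $C\subset\mathrm{Supp}\,D$. The plan is to find a residual curve $C'$ that meets $C$ in many points and does not lie in $\mathrm{Supp}\,D$.

**Step 1: a general projection center.** The triples $(c,x,p)$ with $c\in C$, $x\in\mathrm{Supp}\,D$, $x\ne c$ and $p$ on the line $\overline{cx}$ form a set of dimension $1+(n-1)+1=n+1$. So over a general $p\in\mathbb P^{n+1}$ there are finitely many of them: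

$(*)$ for only finitely many $c\in C$ does the line $\overline{pc}$ meet $\mathrm{Supp}\,D$ in a point different from $c$.

Fix such a general $p\notin X$, let $\pi$ be the projection from $p$ and $R$ the cone over $C$ with vertex $p$. As $C\subset\mathrm{Supp}\,D$, $(*)$ shows that $\pi|_C$ is birational onto its image, so $\deg R=\deg\pi(C)=\deg C$.

**Step 2: the residual curve.** Let $F=0$ be the equation of $X$. The polars $\sum p_i\,\partial F/\partial x_i=0$ form a base point free linear system of degree $d-1$ on $X$, since $X$ is smooth. The polar of $p$ vanishes at $c\in X$ exactly when $\overline{pc}$ is tangent to $X$ at $c$. At a general $c\in C$ the line $\overline{pc}$ is transversal to $X$ and meets $C$ only at $c$, and $\pi(C)$ is smooth at $\pi(c)$. Then $R$ is smooth at $c$ and $X$ is transversal to $R$ there, because $R$ contains the line $\overline{pc}$. So $X\cap R$ is near $c$ a smooth curve, namely $C$. Therefore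
$$X\cdot R=C+C',\qquad C\not\subset C',\qquad \deg C'=d\deg C-\deg C=(d-1)\deg C .$$
No component $\Gamma$ of $C'$ lies in $\mathrm{Supp}\,D$. Indeed, $\Gamma\ne C$, and each line through $p\notin X$ contains only finitely many points of $\Gamma$. So the points $x\in\Gamma\setminus C$ would lie on lines $\overline{pc}$ with $c\ne x$ for infinitely many $c\in C$, against $(*)$.

**Step 3: many points of $C$ on $C'$.** Pull the polars back to the normalization of $C$. By Bertini, for general $p$ the polar cuts there a reduced divisor of degree $(d-1)\deg C$, lying over smooth points of $C$. This gives $(d-1)\deg C$ distinct points $q\in C$. We claim $q\in C'$. Lift a point $c\in C$ near $q$ to coordinates and consider the polynomial $t\mapsto F(c+tp)$, of degree $d$ with leading coefficient $F(p)\ne0$. It has the root $t=0$, which is multiple exactly when the polar vanishes at $c$. At $c=q$ the root is multiple. For $c\ne q$ close to $q$ it is simple, so by continuity of roots there is another root $t'\ne0$, with $t'\to0$ as $c\to q$. The point $c'=c+t'p\neq c$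 lies in $X\cap R=C\cup C'$. By $(*)$, for all but finitely many $c$ it is not in $\mathrm{Supp}\,D\supset C$; so $c'\in C'$. Since $c'\to q$ and $C'$ is closed, $q\in C'$.

**Step 4: count.** By Fact 4,
$$(d-1)\deg C=D\cdot C'\ge\sum_q\mathrm{mult}_qD\ge(d-1)\deg C\cdot\mathrm{mult}_CD ,$$
so $\mathrm{mult}_CD\le1$. Finally, $x\mapsto\mathrm{mult}_xD$ is upper semicontinuous with a discrete set of values, so $\{\mathrm{mult}_xD>1\}$ is closed. It contains no curve, so it is finite. $\square$

## The multiplicity of $D$ at a non-star point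

The easy case used $m\le d-1$. Here we prove the same bound for an arbitrary $D$, by separating from $D$ as much of $T_O$ as possible.

Let $s$ be maximal with $D-sT_O\ge0$. Comparing degrees, $s\in[0,1]$, and $s=1$ forces $D=T_O$. Otherwise write
$$D=sT_O+(1-s)D',\qquad D'\sim_{\mathbb Q}H_X\text{ effective}.\tag{2}$$
Since $T_O$ is reduced and $s$ is maximal, $\mathrm{Supp}\,D'$ misses some component of $T_O$.

**Lemma 3.** (i) If $n\ge3$ and $s<1$, then $\mathrm{mult}_OD'\le d/m\le d/2$, where $m=\mathrm{mult}_OT_O$. (ii) If $O$ is not a star point, then $\mathrm{mult}_OD\le d-1$ for all $n\ge2$.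

*Proof of (i).* For $n\ge3$, $T_O$ is a hypersurface in $\mathbb P^n$ of dimension at least $2$ with isolated singularities. So it is normal, and it is connected; hence it is irreducible, and $T_O\not\subset\mathrm{Supp}\,D'$. Take general hyperplane sections $H_1,\dots,H_{n-2}$ through $O$. They cut the $(n-2)$-dimensional set $\mathrm{Supp}\,D'\cap T_O$ in finitely many points, and Fact 4 gives
$$d=D'\cdot T_O\cdot H_1\cdots H_{n-2}\ge m\,\mathrm{mult}_OD' .$$

*Proof of (ii).* If $s=1$, then $\mathrm{mult}_OD=m\le d-1$. If $s<1$, then $\mathrm{mult}_OD\le\max\{m,\mathrm{mult}_OD'\}$ and $m\le d-1$, so it is enough to show $\mathrm{mult}_OD'\le d-1$. For $n\ge3$ this is (i), since $\frac d2\le d-1$.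

Let $n=2$. Now $T_O=\sum T_i$ is a reduced plane curve that may be reducible. Put $e_i=\deg T_i$ and $m_i=\mathrm{mult}_OT_i$. For $i\ne j$ the curves $T_i,T_j$ have the same scheme-theoretic intersection on $X$ and in the plane, so $T_i\cdot T_j=e_ie_j$. From $e_i=T_i\cdot T_O=T_i^2+e_i(d-e_i)$ we get $T_i^2=e_i(1+e_i-d)$. Let $C$ be a component of $T_O$ with $C\not\subset\mathrm{Supp}\,D'$, of degree $e$.

**Case (a): $C$ can be chosen through $O$.** Then $\mathrm{mult}_OD'\le D'\cdot C/\mathrm{mult}_OC=e/\mathrm{mult}_OC$. If $e\le d-1$, this is at most $d-1$. If $e=d$, then $C=T_O$, $\mathrm{mult}_OC=m\ge2$, and it is at most $\frac d2\le d-1$.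

**Case (b): every component of $T_O$ missing from $D'$ avoids $O$.** Write $D'=\sum a_iT_i+\Omega$, where $\Omega$ contains no component of $T_O$. Put $S=\sum a_ie_i$, and let $\mathcal J$ index the components through $O$. As $C$ has coefficient $0$ in $D'$, we have $e=D'\cdot C\ge eS$, so $S\le1$. For $j\in\mathcal J$,
$$e_j=D'\cdot T_j=e_j(S-a_je_j)+a_je_j(1+e_j-d)+\Omega\cdot T_j ,$$
that is, $\Omega\cdot T_j=e_j\big(1-S+(d-1)a_j\big)$. Sum over $\mathcal J$. Since $C$ avoids $O$, $\sum_{\mathcal J}e_j\le d-e\le d-1$, and $\sum_{\mathcal J}a_je_j\le S$, so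
$$m\,\mathrm{mult}_O\Omega\le\sum_{j\in\mathcal J}\Omega\cdot T_j\le(d-1)(1-S)+(d-1)S=d-1 .$$
Hence $\mathrm{mult}_OD'=\sum_{\mathcal J}a_jm_j+\mathrm{mult}_O\Omega\le S+\frac{d-1}2\le\frac{d+1}2\le d-1$, the last step because $d\ge3$. $\square$

## One blow-up, and germs for which it gives everything

Fix $D$ and $O$ with $M=\mathrm{mult}_OD>0$ and $c=\mathrm{lct}_O(D)<1$. We first replace $c$ by data of one valuation.

**Reduction to a valuation centered at $O$.** There is a divisorial $v$ whose center $W$ contains $O$ with $A_X(v)=c\,v(D)$. By Lemma 2, $\mathrm{mult}_x(cD)\le c<1$ for all $x\ne O$ near $O$, so by Fact 1 $(X,cD)$ is klt at such $x$. None of these $x$ lies in $W$, and so $W=\{O\}$. Normalize $v(\mathfrak m_O)=1$ and write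
$$V=v(D)\ge M,\qquad A_X(v)=n+\varepsilon,\qquad cV=n+\varepsilon .\tag{3}$$
By (1), $V=M+v(\tilde D)$ and $\varepsilon=A_Y(v)-1$. In the easy case $v=\mathrm{ord}_E$ with $\varepsilon=0$, $V=M$.

**First inequality.** The divisor $\tilde D|_E$ is effective of degree $M$ on $E\cong\mathbb P^{n-1}$. It has multiplicity at most $M$ at every point (for $n\ge3$, intersect with a general line through the point). By Fact 1, $(E,t\tilde D|_E)$ is klt for $t<\frac1M$, and Proposition 1(a) with $\tau=\frac1M$ gives
$$\varepsilon\ge\frac{V-M}M .\tag{4}$$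
Divide $n+\varepsilon$ by $V$:
$$c\ge\frac1M+\frac{n-1}V .\tag{5}$$

Here the local method stops. As $V$ grows, (5) tends to $c\ge\frac1M$, and this beats $\frac nd$ only for $M<\frac dn$, whereas Lemma 3 gives $M\le d-1$. No better local argument can exist. Let $n=2$ and take the germ $y^M+x^N=0$ with $N\ge M$. With $v(x)=1$, $v(y)=\frac NM$ we have $V=N$ and $\varepsilon=\frac NM-1=\frac{V-M}M$, so (4) is an equality and the threshold is at most $\frac1M+\frac1N$. For $M=d-1$ and $N$ large this is below $\frac2d$, because $\frac1{d-1}<\frac2d$ for $d\ge3$. Such a germ must be forbidden by the degree of $D$. So we need a global inequality that gets stronger as $V$ grows.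

## Projection to $\mathbb P^n$ and vanishing

On $X$ itself vanishing theorems are weak: $K_X=(d-n-2)H_X$, and for $d\ge n+2$ and $0<\lambda<1$ the multiples $N=tH_X$, $t\in\mathbb Z$, with $N-K_X-\lambda D$ ample all have $t\ge d-n-1\ge1$, hence many sections. On $\mathbb P^n$ the canonical class is negative. So we move $D$ to $\mathbb P^n$ without changing it near $O$.

**Transport.** Choose a general $p\in\mathbb P^{n+1}$, let $\pi:X\to\mathbb P^n$ be the projection from $p$, $o=\pi(O)$, and $\Delta=\pi_*D$. Then $\deg\Delta=D\cdot H_X^{n-1}=d$. As $p$ is not on the tangent hyperplane at $O$, $\pi$ is étale at $O$. The lines joining $O$ to points of $\mathrm{Supp}\,D\setminus\{O\}$ sweep out a set of dimension at most $n$, so $p$ is on none of them, and $\pi^{-1}(o)\cap\mathrm{Supp}\,D\subset\{O\}$. Hence $\pi$ identifies the analytic germs $(X,D)$ at $O$ and $(\mathbb P^n,\Delta)$ at $o$. Log discrepancies, multiplicities and multiplier ideals correspond: $\mathrm{mult}_o\Delta=M$, and $v$ becomes a divisorial valuation with center $o$, with the same $V$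 and $\varepsilon$. By Lemma 2 there is an open neighborhood $U$ of $o$ with
$$\mathrm{mult}_x\Delta\le1\quad\text{for all }x\in U\setminus\{o\}.\tag{6}$$

**Second inequality.**
$$n+1+\varepsilon\ge\frac{(n+1)V}d .\tag{7}$$

*Proof.* Let $0<\lambda<\frac{n+1}d$ be rational and let $Z$ be the scheme defined by $J(\mathbb P^n,\lambda\Delta)$. Since $d\ge n+1$, $\lambda<1$, so by (6) and Fact 1 either $o\notin Z$ or $o$ is an isolated point of $Z$. The divisor $-K_{\mathbb P^n}-\lambda\Delta$ has degree $n+1-\lambda d>0$, so Fact 3 with $N=0$ gives a surjection $\mathbb C=H^0(\mathcal O_{\mathbb P^n})\to H^0(\mathcal O_Z)$. As $\mathcal O_{Z,o}$ is a direct summand of $H^0(\mathcal O_Z)$, it has length at most $1$; that is, $\mathfrak m_o\subset J(\lambda\Delta)_o$. Apply the definition of $J$ to some $g\in\mathfrak m_o$ with $v(g)=v(\mathfrak m_o)=1$: $1+(n+\varepsilon)-\lambda V>0$. Let $\lambda\to\frac{n+1}d$. $\square$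

Dividing by $V$, (7) says
$$c\ge\frac{n+1}d-\frac1V ,\tag{8}$$
which gets stronger as $V$ grows, while (5) gets weaker. Choose weights that cancel $\frac1V$: add $\frac1n$ times (5) and $\frac{n-1}n$ times (8).

**Proposition 4.** Let $M=\mathrm{mult}_OD>0$ and $c=\mathrm{lct}_O(D)<1$. Then
$$c\ \ge\ \frac1{nM}+\frac{n^2-1}{nd}=\frac nd+\frac1n\Big(\frac1M-\frac1d\Big).\tag{9}$$

This already proves the conjecture. If $O$ is not a star point, then $M\le d-1$ by Lemma 3, so either $c\ge1$, or (9) gives $c\ge\frac nd+\frac1{nd(d-1)}$; and $\frac nd+\frac1{nd(d-1)}\le\frac{n+1}d\le1$, so this lower bound holds in both cases. The gap in Theorem A is at least as large, since $n(d-n)-(d-1)=(n-1)(d-n-1)\ge0$ and $n\le d-1$. To reach it we need one more inequality, for $M$ close to $d$.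

## Vanishing on the blow-up, and the gap $\eta(n,d)$

To see where (9) loses, take $n=2$ and the germ $x_1^{d-1}+x_1x_2^{d-1}$ with $v(x_2)=1$, $v(x_1)=\frac{d-1}{d-2}$. Then $M=d-1$, $V=\frac{(d-1)^2}{d-2}$, $\varepsilon=\frac1{d-2}$, and (4) is an equality. But in (7) the two sides are $\frac{3d-5}{d-2}$ and $\frac{3(d-1)^2}{d(d-2)}$, which differ by $\frac{d-3}{d(d-2)}$. So (7) is not sharp for $d>3$. The remedy is to blow up first and use vanishing on the blow-up.

From here on $\sigma:Y\to\mathbb P^n$ is the blow-up of $o$, with exceptional divisor $E$ and pulled-back hyperplane class $H$. The strict transform of $\Delta$ is $\tilde\Delta\sim_{\mathbb Q}dH-ME$, and $K_Y=-(n+1)H+(n-1)E$. Recall that $aH-bE$ is ample if and only if $a>b>0$.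

**Third inequality.** If $M\le d-1$, then
$$1+\varepsilon\ge\frac{V-M}{d-M}.\tag{10}$$

*Proof.* Let $0<\lambda<\frac1{d-M}\le1$ be rational, and let $Z$ be the scheme defined by $J(Y,\lambda\tilde\Delta)$. We show that $Z$ does not meet $E$.

**Step 1: isolate $Z$ along $E$.** On $\sigma^{-1}(U)\setminus E\cong U\setminus\{o\}$ the multiplicities of $\lambda\tilde\Delta$ are at most $\lambda<1$ by (6). So $Z\cap\sigma^{-1}(U)\subset E$, and the part $Z_1$ of $Z$ supported on $E$ is open and closed in $Z$.

**Step 2: a divisor without sections to which vanishing applies.** Let $N=(k-1)H-kE$ with an integer $k\gg0$. Then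
$$N-K_Y-\lambda\tilde\Delta\sim_{\mathbb Q}(k+n-\lambda d)H-(k+n-1-\lambda M)E .$$
The second coefficient is positive for $k\gg0$, and the first minus the second is $1-\lambda(d-M)>0$; so this is ample. By Fact 3, $H^0(Y,N)\to H^0(Z,N|_Z)$ is surjective. But $H^0(Y,N)=0$, since no nonzero form of degree $k-1$ vanishes to order at least $k$ at a point. Thus $H^0(Z,N|_Z)=0$.

**Step 3: a section on $Z_1$.** Suppose $Z_1\ne\varnothing$. The pullback of a hyperplane not through $o$ avoids $E$, so $\mathcal O_Y(H)$ is trivial on a neighborhood of $E$ and $N|_{Z_1}\cong\mathcal O(k(H-E))|_{Z_1}$. The system $H-E$ is base point free (hyperplanes through $o$), so this bundle is globally generated on the nonempty scheme $Z_1$ and has a nonzero section. Extended by $0$ to the rest of $Z$, it is a nonzero element of $H^0(Z,N|_Z)$, a contradiction.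

**Step 4: read off the inequality.** So $(Y,\lambda\tilde\Delta)$ is klt along $E$. As the center of $v$ on $Y$ lies in $E$, we get $1+\varepsilon=A_Y(v)>\lambda\,v(\tilde\Delta)=\lambda(V-M)$. Let $\lambda\to\frac1{d-M}$. $\square$

In the example above $d-M=1$ and $V-M=\frac{d-1}{d-2}=1+\varepsilon$, so (10) is an equality.

**Proposition 5.** Let $c=\mathrm{lct}_O(D)<1$ and $\frac{n-1}nd\le M\le d-1$, and put $s=d/M$. Then
$$c\ \ge\ \frac nM-\frac{(n-1)(d-M)}{M^2}=\frac nd+\frac{(s-1)\big(n-(n-1)s\big)}d .\tag{11}$$

*Proof.* We again cancel the $\frac1V$ terms. By (10),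
$$c=\frac{n+\varepsilon}V\ge\frac1{d-M}+\frac1V\Big(n-1-\frac M{d-M}\Big).\tag{12}$$
Let $y=\frac{(n-1)(d-M)}M$; the hypothesis on $M$ says exactly that $y\le1$, and $y\ge 0$. In $(1-y)$ times (5) plus $y$ times (12) the coefficient of $\frac1V$ is $n-1-\frac{yM}{d-M}=0$. What remains is
$$c\ge\frac{1-y}M+\frac y{d-M}=\frac1M-\frac{(n-1)(d-M)}{M^2}+\frac{n-1}M ,$$
the first form of (11). With $\frac1M=\frac sd$ and $\frac{d-M}{M^2}=\frac{s(s-1)}d$, the bound minus $\frac nd$ equals $\frac1d\big(n(s-1)-(n-1)s(s-1)\big)$, the second form. $\square$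

**Proof of Theorem A.** Let $O$ be a non-star point, $M=\mathrm{mult}_OD$ and $c=\mathrm{lct}_O(D)$. Since $\frac nd+\eta(n,d)\le\frac{n+1}d\le1$, we may assume $c<1$, hence $M>0$. By Lemma 3, $M\le d-1$. Note $\frac{nd}{n+1}\le d-1$, because $d\ge n+1$.

**Small multiplicity.** If $M\le\frac{nd}{n+1}$, then $\frac1M-\frac1d\ge\frac1{nd}$, and (9) gives $c\ge\frac nd+\frac1{n^2d}$.

**Large multiplicity.** If $\frac{nd}{n+1}\le M\le d-1$, then $M\ge\frac{n-1}nd$, and (11) applies with $s\in[\frac d{d-1},\frac{n+1}n]$. The function $(s-1)(n-(n-1)s)$ is concave, so its minimum on the interval is at an endpoint. The values there are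
$$\frac1n\Big(n-\frac{n^2-1}n\Big)=\frac1{n^2}\quad\Big(s=\frac{n+1}n\Big),\qquad \frac{n(d-1)-(n-1)d}{(d-1)^2}=\frac{d-n}{(d-1)^2}\quad\Big(s=\frac d{d-1}\Big).$$
So $c\ge\frac nd+\min\{\frac1{n^2d},\frac{d-n}{d(d-1)^2}\}$.

In both cases $c\ge\frac nd+\eta(n,d)$. If $X$ has no star points, this holds for all $O$ and $D$, so $\alpha(X,H_X)\ge\frac nd+\eta(n,d)>\frac nd$. The converse was shown after the statement. $\blacksquare$

## Hypersurfaces with a tangent section of multiplicity $d-1$

For Theorem B we realize the germ that made (4) and (10) equalities as a tangent section, and check that star points can be avoided. Let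
$$F_0=x_0x_1^{d-1}+x_1x_n^{d-1}+\sum_{i=2}^{n-1}x_i^d,\qquad V_0=\{F_0=0\}\subset\mathbb P^n=\{x_{n+1}=0\},\qquad O=(1:0:\dots:0).$$
If all partial derivatives vanish, then $\partial_0$ gives $x_1=0$, $\partial_i$ for $2\le i\le n-1$ gives $x_i=0$, and then $\partial_1$ gives $x_n=0$ (as $d\ge3$). So $\mathrm{Sing}\,V_0=\{O\}$, and $\mathrm{mult}_OV_0=d-1$. For a form $G$ of degree $d-1$ in $x_0,\dots,x_{n+1}$ put $X_G=\{F_0+x_{n+1}G=0\}\subset\mathbb P^{n+1}$.

**Step 1: smoothness.** The linear system spanned by $F_0$ and all $x_{n+1}G$ has base locus $V_0$, so by Bertini a general $X_G$ is smooth outside $V_0$. At a point of $V_0$ the differential of the equation is $dF_0+G\,dx_{n+1}$, which vanishes only where $V_0$ is singular and $G=0$. So $X_G$ is smooth along $V_0$ if $G(O)\ne0$.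

**Step 2: no star points for general $G$.** We bound the dimension of the set of bad $G$. Suppose $Q$ is a star point of $X_G$ with tangent hyperplane $\Pi$. If $\Pi=\{x_{n+1}=0\}$, then $V_0$ has multiplicity $d$ at $Q$, but all its multiplicities are at most $d-1$. Otherwise $y=x_{n+1}|_\Pi$ is not zero. Let $\Lambda=\Pi\cap\{y=0\}$, and let $C_Q$ be the space of degree $d$ forms on $\Pi$ that are polynomials in the linear forms vanishing at $Q$. The condition is $F_0|_\Pi+y\,G|_\Pi\in C_Q$.

*If $Q\notin\Lambda$:* the linear forms on $\Pi$ vanishing at $Q$ restrict isomorphically to the linear forms on $\Lambda$, so an element of $C_Q$ is determined by its restriction to $\Lambda$, here $F_0|_\Lambda$. Hence $y\,G|_\Pi$, and so $G|_\Pi$, is determined by $(\Pi,Q)$. This is $\binom{n+d-1}n\ge\binom{2n}n\ge2n+2$ independent conditions on $G$. (For $n=2$, $\binom42=6$; the inequality persists because $\binom{2n+2}{n+1}/\binom{2n}n=\frac{2(2n+1)}{n+1}\ge2\ge\frac{2n+4}{2n+2}$.) The pairs $(\Pi,Q)$ vary in dimension $(n+1)+n=2n+1$. So the bad $G$ of this kind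 lie in a set of codimension at least $1$.

*If $Q\in\Lambda$:* restricting to $\Lambda$, where $y=0$, we see that $F_0|_\Lambda$ vanishes at $Q$ to order at least $d\ge2$. So $Q\in V_0$, and either $Q\ne O$ and $\Lambda$ is the tangent hyperplane of $V_0$ at $Q$ in $\mathbb P^n$, or $Q=O\in\Lambda$. In both cases $(\Lambda,Q)$ varies in dimension at most $n-1$, and, as $\Pi$ lies in the pencil of hyperplanes containing $\Lambda$, $(\Pi,Q)$ varies in dimension at most $n$. For fixed $(\Pi,Q)$ the admissible $G|_\Pi$ form an empty set or a translate of $\{K:yK\in C_Q\}$. Since $y$ vanishes at $Q$, this is the space of forms of degree $d-1$ in the linear forms vanishing at $Q$. Its codimension is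
$$\binom{n+d-1}n-\binom{n+d-2}{n-1}=\binom{n+d-2}n\ge\binom{2n-1}n=\frac12\binom{2n}n\ge n+1 .$$
Again the bad $G$ have codimension at least $1$.

So a general $G$ has $G(O)\ne0$, and $X_G$ is smooth without star points.

**Step 3: the upper bound.** Take such a $G$. At $O$ the tangent hyperplane is $x_{n+1}=0$. With $x_0=1$, the functions $x_1,\dots,x_n$ are local coordinates on $X_G$, and $x_{n+1}=-F_0/G$ there. So $T_O$ has, up to a unit, the local equation
$$f=x_1^{d-1}+x_1x_n^{d-1}+\sum_{i=2}^{n-1}x_i^d .$$
Take the monomial valuation $v$ with weights $\frac1{d-1}$ on $x_1$, $\frac1d$ on $x_2,\dots,x_{n-1}$, and $\frac{d-2}{(d-1)^2}$ on $x_n$. Every monomial of $f$ has weight $1$; for instance $x_1x_n^{d-1}$ has weight $\frac1{d-1}+\frac{d-2}{d-1}=1$. So $v(f)=1$, and $A(v)$ is the sum of the weights: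
$$\alpha\le\mathrm{lct}_O(T_O)\le\frac{n-2}d+\frac1{d-1}+\frac{d-2}{(d-1)^2}=\frac{n-2}d+\frac{2d-3}{(d-1)^2}=\frac nd+\frac{d-2}{d(d-1)^2}.$$
The last equality uses $d(2d-3)-2(d-1)^2=d-2$.

For $n=2$ the right side is $\frac nd+\eta(2,d)$, so Theorem A is optimal for every $d\ge3$. For fixed $n$ and $d\ge n^2-n+1$ the ratio of the lower to the upper gap is $\frac{d-n}{d-2}$, which tends to $1$ as $d\to\infty$. $\blacksquare$

For $n\ge3$ it is not claimed that $\eta(n,d)$ is the exact optimal gap. The exact uniform gap lies between $\eta(n,d)$ and $\frac{d-2}{d(d-1)^2}$.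

## Dimension at least three: only tangent sections come close to $\frac nd$

For $n\ge3$, Lemma 3(i) holds at every point, star or not, and it bounds $\mathrm{mult}_OD'$ by $\frac d2$, much better than $d-1$. Put into (9), this gives Theorem C.

**Proof of Theorem C.** *Upper bound.* Since $T_O\sim H_X$, $\alpha\le\mathrm{lct}_O(T_O)$ for every $O$. The minimum over $O$ exists. Indeed, $T_O$ is cut out on $X$ by $\sum_i\frac{\partial F}{\partial x_i}(O)\,x_i$, which depends holomorphically on $O$. By the semicontinuity theorem (Demailly–Kollár, Ann. Sci. ENS 2001, Main Theorem 0.2), if $f_{O_k}\to f_O$ are local equations and $a<\mathrm{lct}_O(T_O)$, then $|f_{O_k}|^{-2a}$ is, for large $k$, integrable on a fixed neighborhood of $O$, which contains $O_k$ for large $k$. So $\liminf_k\mathrm{lct}_{O_k}(T_{O_k})\ge\mathrm{lct}_O(T_O)$. A lower semicontinuous function on the compact space $X$ attains its minimum.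

*Lower bound.* Let $D$ and $O$ be arbitrary. If $D=T_O$, there is nothing to prove. Otherwise write $D=sT_O+(1-s)D'$ as in (2). For each $F$ over $X$ with center through $O$,
$$\mathrm{ord}_F(D)=s\,\mathrm{ord}_F(T_O)+(1-s)\,\mathrm{ord}_F(D').$$
If $a$ is at most both $\mathrm{lct}_O(T_O)$ and $\mathrm{lct}_O(D')$, then $a\,\mathrm{ord}_F(D)\le sA_X(F)+(1-s)A_X(F)=A_X(F)$. So
$$\mathrm{lct}_O(D)\ge\min\{\mathrm{lct}_O(T_O),\mathrm{lct}_O(D')\}.$$
It remains to show $\mathrm{lct}_O(D')\ge\frac{n^2+1}{nd}$. Note that $\frac{n^2+1}{nd}\le\frac{n+1}d\le1$. If $\mathrm{lct}_O(D')\ge1$, we are done. Otherwise $\mathrm{mult}_OD'>0$, and $\mathrm{mult}_OD'\le\frac d2$ by Lemma 3(i), so (9), applied to $D'$, gives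
$$\mathrm{lct}_O(D')\ge\frac nd+\frac1n\Big(\frac2d-\frac1d\Big)=\frac{n^2+1}{nd}.$$

*The last assertion.* If $\alpha<\frac nd+\frac1{nd}=\frac{n^2+1}{nd}$, then the minimum on the left of Theorem C is not $\frac{n^2+1}{nd}$, so it equals $\min_O\mathrm{lct}_O(T_O)$. The two bounds coincide, and $\alpha=\mathrm{lct}_O(T_O)$ for some $O\in X$. $\blacksquare$
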